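# Pseudocenters of nilpotent-by-Černikov groups

## 1. Pseudocenters, Prüfer groups and Černikov groups

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and $X^G$ denotes the normal closure in $G$ of a subset $X$, that is, the smallest normal subgroup of $G$ containing $X$.

**Definition 1 (pseudocenter).** The pseudocenter of a group $G$ is
$$P(G)=\bigcap_{g\in G} C_G(g)^G ,$$
the intersection of the normal closures of the centralizers of the elements of $G$.

The center lies in every centralizer, so $Z(G)\le P(G)$; if $G$ is abelian then $P(G)=G$. In $S_3$ the centralizer of a $3$-cycle is $A_3$, which is normal, while the centralizer of a transposition has order $2$ and normal closure $S_3$. Hence $P(S_3)=A_3$, although $Z(S_3)=1$.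

For an infinite example take the infinite dihedral group of maps $x\mapsto \pm x+c$ of $\mathbb Z$. A non-trivial translation has centralizer equal to the group $\mathbb Z$ of all translations. The reflection $\rho_c:x\mapsto c-x$ commutes with no non-trivial translation and with no other reflection ($\rho_c\rho_{c'}$ is translation by $c-c'$, and $\rho_{c'}\rho_c$ is translation by $c'-c$), so its centralizer is $\{1,\rho_c\}$. Its conjugates are the $\rho_{c+2n}$, so the normal closure meets the translations in $2\mathbb Z$. Therefore $P=2\mathbb Z$.

**Definition 2 (Prüfer and radicable groups).** For a prime $p$, the Prüfer group $\mathbb Z(p^\infty)$ is the group of all $p$-power roots of unity in $\mathbb C$; written additively it is $\mathbb Q_p/\mathbb Z_p$. An abelian group $X$ is radicable (that is, divisible) if every element has an $n$-th root in $X$ for every $n\ge1$.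

The group $\mathbb Z(p^\infty)$ is radicable. It has exactly one subgroup of each order $p^n$, and these are its only proper subgroups. In particular it has a smallest non-trivial subgroup, which will matter in Section 3.

**Definition 3 (Černikov groups).** A group $Q$ is Černikov if it is a finite extension of a direct product of finitely many Prüfer groups: it has a normal subgroup $D$ which is such a product, with $Q/D$ finite. (Equivalently, it has an abelian normal subgroup of finite index satisfying the minimal condition on subgroups.)

Finite groups are Černikov (with $D=1$), and so are $\mathbb Z(p^\infty)\times\mathbb Z(p^\infty)$ and its extensions by finite groups of automorphisms. The group $\mathbb Z$ is not.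

We collect the facts that we need. In them, $\Delta$ is a direct product of finitely many Prüfer groups, possibly for different primes and possibly none, and $\Delta[n]$ is the subgroup of elements of order dividing $n$. Clearly $\Delta$ involves finitely many primes and every $\Delta[n]$ is finite.

**Fact 1.** *A radicable abelian group $X$ has no proper subgroup of finite index.* If $|X:Y|=n$, then $X=X^n\le Y$. Consequently, if $Q$ and $D$ are as in Definition 3 and $E\le Q$ is a radicable abelian subgroup, then $E\cap D$ has finite index in $E$, so $E\le D$. Thus $D$ is the largest radicable abelian normal subgroup of $Q$. We call it the **radicable part** of $Q$; the number of its Prüfer factors is its **rank**.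

**Fact 2 (textbook).** Let $X\le\Delta$. Then $X$ has a largest radicable subgroup $X^\circ$, which is characteristic in $X$, is a direct product of finitely many Prüfer groups, and has finite index in $X$. So $X$ is infinite if and only if it contains a Prüfer group. Moreover, a radicable subgroup of an abelian group is a direct factor, and a radicable torsion abelian group is a direct product of Prüfer groups.

**Fact 3.** *If $X\le\Delta$, then $\Delta/X$ is a direct product of finitely many Prüfer groups and* $\operatorname{rank}(\Delta/X)=\operatorname{rank}\Delta-\operatorname{rank}X^\circ$. By Fact 2, $\Delta=X^\circ\times\Delta'$ with $\Delta'$ again a product of Prüfer groups, and $\Delta/X$ is a quotient of $\Delta'\cong\Delta/X^\circ$ by a finite subgroup. So we may assume that $X$ is finite. The number of Prüfer factors for the prime $p$ in a radicable torsion group is read off from the order of its subgroup of elements of order dividing $p$. The map $y\mapsto y^p$ from $\{y\in\Delta:y^p\in X\}$ to $X$ is onto with kernel $\Delta[p]$. So this set has order $|\Delta[p]|\,|X|$, and its quotient by $X$,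 which is $(\Delta/X)[p]$, has order $|\Delta[p]|$.

**Fact 4.** *Every homomorphism $\chi:\mathbb Z(p^\infty)^2\to\mathbb C^*$ has a Prüfer subgroup in its kernel.* Otherwise the kernel is finite by Fact 2. By Fact 3 the image is then isomorphic to $\mathbb Z(p^\infty)^2$ and has $p^2$ elements of order dividing $p$; but $\mathbb C^*$ has only $p$ such elements.

**Fact 5.** *Let $X$ be a torsion abelian group and $0\ne x\in\mathbb Z[X]$. There is a homomorphism $\chi:X\to\mathbb C^*$ whose linear extension satisfies $\chi(x)\ne0$.* The element $x$ lies in $\mathbb Z[S]$ for a finite subgroup $S\le X$. The characters of $S$ span the dual space of $\mathbb C[S]$, so one of them does not vanish on $x$. It extends to $X$ because $\mathbb C^*$ is divisible.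

**Fact 6.** *Let $q$ be a permutation of a set $\Omega$. Then $\mathbb Z[\Omega]/(1-q)\mathbb Z[\Omega]$ is free abelian on the set of $\langle q\rangle$-orbits.* The kernel of the obvious map to the free abelian group on the orbits is generated by the differences $\omega-q^i\omega$, and these lie in $(1-q)\mathbb Z[\Omega]$. *If $X$ is a group and $q\in X$ has finite order $k$, the elements $x\in\mathbb Z[X]$ with $(1-q)x=0$ are those of $N_q\mathbb Z[X]$, where $N_q=1+q+\dots+q^{k-1}$.* Indeed $(1-q)x=0$ says that the coefficients of $x$ are constant on the cosets $\langle q\rangle y$. Finally, $N_q\equiv k$ modulo $(1-q)\mathbb Z[X]$, as each $1-q^i$ is a multiple of $1-q$.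

**Definition 4 (invariant radicable subgroups).** Let $Q$ be Černikov with radicable part $D$. A $Q$-invariant radicable subgroup of $D$ is a radicable subgroup $E\le D$ with $xEx^{-1}=E$ for all $x\in Q$.

Let $D=\mathbb Z(p^\infty)^2$, written additively. If $Q=D$, every radicable subgroup is invariant. There are infinitely many, since the subgroups $\{(x,kx)\}$, $k\in\mathbb Z$, are distinct Prüfer groups. Now let $Q=D\rtimes F$, where $F$ is the dihedral group of order $8$ generated by $s(x,y)=(y,x)$ and $e(x,y)=(x,-y)$. *Then $0$ and $D$ are the only $Q$-invariant radicable subgroups.* Let $E$ be one, let $\pi_1(E)$ be its projection to the first coordinate, and $E_1=\{x:(x,0)\in E\}\le\pi_1(E)$. For $(x,y)\in E$ we have $(2x,0)=(x,y)+e(x,y)\in E$. As $\pi_1(E)$ is radicable, $\pi_1(E)=2\pi_1(E)\le E_1$. So $E_1=\pi_1(E)$ is a radicable subgroup of $\mathbb Z(p^\infty)$, hence $0$ or everything. Using $s$, in the first case both projections of $E$ are $0$ and $E=0$; in the second case $E$ contains both coordinate subgroups and $E=D$.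

**Definition 5 (semidirect products and wreath products).** For a left $\mathbb ZQ$-module $A$, written additively, $A\rtimes Q$ is the set of pairs with $(a,q)(b,r)=(a+qb,qr)$. For a group $D$, the wreath product is $\mathbb Z\wr D=\mathbb Z[D]\rtimes D$.

Comparing $(a,q)(b,r)$ with $(b,r)(a,q)$ we see that $(b,r)$ centralizes $(a,q)$ if and only if
$$qr=rq\quad\text{and}\quad(1-r)a=(1-q)b. \tag{1}$$
Also $(c,1)(0,q)(-c,1)=((1-q)c,\,q)$, and $[(c,1),(a,q)]=((1-q)c,1)$. For instance, in $\mathbb Z\wr D$ with $D$ abelian, $(b,r)$ centralizes $(1,q)$ exactly when $1-r=(1-q)b$.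

**Definition 6 (nilpotent-by-Černikov).** A group $G$ is nilpotent-by-Černikov if it has a nilpotent normal subgroup $N$ with $G/N$ Černikov.

For instance $\mathbb Z\wr D$ with $D$ Černikov is (free abelian)-by-Černikov.

## 2. Nilpotent-by-Černikov groups and the vanishing of $P(G)$

Every non-trivial finite group has non-trivial pseudocenter (Wiegold), and every non-trivial nilpotent-by-finite group has non-trivial pseudocenter. Černikov groups are the finite extensions of products of Prüfer groups, so the next case is this question, which comes from Mattia Brescia, Bernardo Giuseppe Di Siena, Ernesto Ingross, Marco Trombetti, "The Pseudocentre of a Group (with an appendix by Anthony Genevois)", arXiv:2511.21175 (2025):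

*Does every non-trivial nilpotent-by-Černikov group $G$ satisfy $P(G)\ne\{1\}$?*

The answer is no.

**Theorem A.** *Let $p$ be a prime, $D=\mathbb Z(p^\infty)\times\mathbb Z(p^\infty)$, $A=\mathbb Z[D]$ and $G=A\rtimes D=\mathbb Z\wr D$. Then $P(G)=\{1\}$.*

The second half of the lecture determines which Černikov quotients allow such examples.

**Theorem B.** *Let $G\ne1$ have a nilpotent normal subgroup $N$ with $Q=G/N$ Černikov, and let $D$ be the radicable part of $Q$. If $D$ has only finitely many $Q$-invariant radicable subgroups, then $P(G)\ne1$.*

**Theorem C.** *Let $Q$ be a Černikov group with radicable part $D$, and suppose $D$ has infinitely many $Q$-invariant radicable subgroups. Then there are a finite normal subgroup $C\le D$ of $Q$ and a group $G=A\rtimes(Q/C)$, with $A$ free abelian, such that $P(G)=1$. If $Q$ is abelian, one may take $C=1$.*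

**Theorem D.** *For a Černikov group $Q$ with radicable part $D$, the following are equivalent:*

1. *every non-trivial group $G$ with a nilpotent normal subgroup $N$ such that $G/N$ is a homomorphic image of $Q$ has $P(G)\ne1$;*
2. *$D$ has only finitely many $Q$-invariant radicable subgroups.*

*If $Q$ is abelian, these are equivalent to $D$ being locally cyclic (rank $\le1$ for each prime), and in (1) "a homomorphic image of $Q$" may be replaced by "isomorphic to $Q$".*

## 3. The groups $\mathbb Z\wr D$ for $D$ finite and for $D=\mathbb Z(p^\infty)$

Let $D$ be any torsion abelian group, $A=\mathbb Z[D]$, $G=A\rtimes D$. For $q\in D$ of order $k$ put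
$$J_q=(1-q)A+kA=\ker\big(\mathbb Z[D]\to(\mathbb Z/k)[D/\langle q\rangle]\big). \tag{2}$$
The two descriptions agree by Fact 6: $(1-q)A$ is the kernel of $\mathbb Z[D]\to\mathbb Z[D/\langle q\rangle]$. Since $N_q\equiv k$ modulo $(1-q)A$, also $J_q=(1-q)A+N_qA$.

Let $g=(a,q)\in G$. Two things inside $A$ always belong to $C_G(g)^G$. First, $C_A(g)=\{b:(1-q)b=0\}=N_qA$. Second, $[A,g]=(1-q)A$, because $[c,g]=(cgc^{-1})g^{-1}\in\langle g\rangle^G$ and $g\in C_G(g)$. Hence
$$J_q\le C_G(g)^G\qquad\text{for every } g=(a,q)\in G, \tag{3}$$
and therefore $\bigcap_{q\in D}J_q\le P(G)$.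

*If $D$ is finite of exponent $k$*, then $kA\le J_q$ for every $q$, so $0\ne kA\le P(G)$.

*If $D=\mathbb Z(p^\infty)$*, let $c$ have order $p$. Every $q\ne1$ has $c$ as a power, so $(1-c)A\le(1-q)A\le J_q$; and $J_1=A$. So $0\ne(1-c)A\le P(G)$.

In the first case the orders of the $q$ are bounded. In the second they are unbounded, but all the $q\ne 1$ have the element $c$ in common.

## 4. Rank two: $p+1$ subgroups of order $p$ and a product that vanishes

Let $D=\mathbb Z(p^\infty)^2$ and try to repeat the second computation. Let $\langle c_0\rangle,\dots,\langle c_p\rangle$ be the subgroups of order $p$ of $D$. Every $q\ne1$ has some $c_i$ as a power, so $(1-c_i)A\le(1-q)A$. The natural candidate for an element of $P(G)$, lying in $(1-q)A$ for all $q\neq 1$, is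
$$x=(1-c_0)(1-c_1)\cdots(1-c_p).$$
This element is zero. A homomorphism $\chi:\langle c_0,\dots,c_p\rangle\cong C_p\times C_p\to\mathbb C^*$ has cyclic image, so it kills some $c_i$ and $\chi(x)=0$; by Fact 5, $x=0$. For $p=2$, with $c_0=u$, $c_1=v$, $c_2=uv$, one sees it directly:
$$(1-u-v+uv)(1-uv)=(1-u-v+uv)-(uv-v-u+1)=0 .$$
No other choice helps: if $y\in\bigcap_i(1-c_i)A$, every $\chi:D\to\mathbb C^*$ kills some $c_i$, hence kills $y$, and so $y=0$.

Thus the proof of non-triviality breaks because a character cannot be faithful on a group of rank two. This does not yet prove triviality, since $J_q$ is larger than $(1-q)A$. If $q$ runs only over elements of order at most $p^n$, the intersection of the $J_q$ contains $p^nA$. We need characters that kill elements $q$ of unboundedly large order, and Fact 4 supplies exactly this: a character of $\mathbb Z(p^\infty)^2$ kills a whole Prüfer subgroup.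

We also need elements $g$ for which (3) is sharp inside $A$. The choice $g=(0,q)$ is bad: its centralizer contains $D$, so $C_G(g)^G$ contains $(1-d)A$ for all $d\in D$. The first coordinate of $g$ has to force the second coordinate of a centralizing element into $\langle q\rangle$. A nonzero integer multiple of $1\in\mathbb Z[D]$ does this.

## 5. Proof of Theorem A

Now $D=\mathbb Z(p^\infty)^2$, and $J_q$ is as in (2), with $k=p^n$ the order of $q$.

**Step 1: for every $q\in D$ there is $g\in G$ with $C_G(g)^G\cap A\le J_q$.** This step makes the normal closure of a centralizer as small as (3) permits. Let $q$ have order $p^n$, put $g=(p^n\cdot1,\,q)$, and let $(b,r)\in C_G(g)$. By (1),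
$$p^n(1-r)=(1-q)b .$$
In $A/(1-q)A=\mathbb Z[D/\langle q\rangle]$ this reads $p^n(1-\bar r)=0$. This ring is torsion-free as an abelian group, so $\bar r=1$ and $r=q^i$ for some $i\ge0$. The displayed equation becomes
$$(1-q)\big(b-p^n(1+q+\dots+q^{i-1})\big)=0 ,$$
so by Fact 6 we get $b\in p^nA+N_qA\le J_q$. Thus $C_G(g)\subseteq J_q\langle q\rangle=\{(b,r):b\in J_q,\ r\in\langle q\rangle\}$.

The set $J_q\langle q\rangle$ is a subgroup, since $J_q$ is an ideal. It is normalized by $D$, because $J_q$ is an ideal and $D$ is abelian. It is normalized by $A$, because $A$ is abelian and $(c,1)(0,q^j)(-c,1)=((1-q^j)c,\,q^j)$ with $(1-q^j)c\in(1-q)A\le J_q$. So it is normal in $G$ and contains $C_G(g)^G$; and it meets $A$ in $J_q$.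

**Step 2: $\bigcap_{q\in D}J_q=0$.** For each nonzero $x$ we look for a $q$ whose $J_q$ misses $x$. Let $0\ne x\in\mathbb Z[D]$. By Fact 5 there is $\chi:D\to\mathbb C^*$ with $\chi(x)\ne0$, and by Fact 4 the kernel of $\chi$ contains a Prüfer subgroup $E$. As $\chi$ factors through $D/E$, the image $\bar x$ of $x$ in $\mathbb Z[D/E]$ is nonzero. Choose $n$ such that $p^n$ does not divide all coefficients of $\bar x$, and choose $q\in E$ of order $p^n$, which exists because $E$ is a Prüfer $p$-group. The map $\mathbb Z[D]\to(\mathbb Z/p^n)[D/E]$ kills $1-q$ and $p^n$, hence kills $J_q$; but it does not kill $x$. So $x\notin J_q$.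

**Step 3: from $P(G)\cap A=1$ to $P(G)=1$.** By Steps 1 and 2, $P(G)\cap A\le\bigcap_qJ_q=0$. As $P(G)$ and $A$ are normal, $[P(G),A]\le P(G)\cap A=1$, so $P(G)\le C_G(A)$. If $(b,r)$ centralizes $A$, then $(1-r)a=0$ for all $a\in A$ by (1), and $a=1$ gives $r=1$; so $C_G(A)=A$. Hence $P(G)=P(G)\cap A=1$. $\blacksquare$

## 6. Theorem B: finitely many invariant radicable subgroups

The positive argument for $\mathbb Z\wr\mathbb Z(p^\infty)$ used one subgroup $L=\langle c\rangle$ that lies in $\langle q\rangle$ for all $q\ne1$, and then $[A,L]\le[A,q]$. With finitely many minimal invariant radicable subgroups $E_1,\dots,E_l$ we would like finite subgroups $L_i\le E_i$ and the iterated commutator $[B,L_1,\dots,L_l]$. Section 4 shows the danger: an iterated commutator may vanish. Two devices deal with this. We choose $B$ so that no infinite subgroup of the radicable part centralizes a non-trivial $G$-invariant subgroup of $B$, so that each $L_i$ can be taken large enough to act non-trivially; and the remaining elements, those that capture no $L_i$, form finitely many conjugacy classes, which can be handled one at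 a time.

**Step (a): the hypothesis passes to quotients of $Q$.** Let $X\lhd Q$. The subgroup $DX/X\cong D/(D\cap X)$ is normal of finite index in $Q/X$ and is a product of finitely many Prüfer groups (Fact 3), so it is the radicable part of $Q/X$; in particular $Q/X$ is Černikov. Let $L/(D\cap X)$ be a $Q$-invariant radicable subgroup of $D/(D\cap X)$. Then $L$ is $Q$-invariant, and so is its characteristic subgroup $L^\circ$. As $|L:L^\circ|$ is finite, $L^\circ(D\cap X)/(D\cap X)$ has finite index in the radicable group $L/(D\cap X)$, so $L=L^\circ(D\cap X)$ by Fact 1. Thus every invariant radicable subgroup of $D/(D\cap X)$ has the form $E(D\cap X)/(D\cap X)$ with $E\le D$ $Q$-invariant and radicable. If $D$ has finitely many such $E$, the quotient has finitely many too.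

**Step (b): minimal normal subgroups lie in $P(G)$; the case $N=1$.** Let $M$ be a minimal normal subgroup of a group $G$, and $g\in G$. If $C_M(g)\ne1$, then $M\cap C_G(g)^G\neq1$, so $M\le C_G(g)^G$ by minimality. If $C_M(g)=1$, take $1\ne m\in M$; then $1\ne[m,g]=m(gm^{-1}g^{-1})=(mgm^{-1})g^{-1}$ lies in $M\cap\langle g\rangle^G\le M\cap C_G(g)^G$, and again $M\le C_G(g)^G$. So $M\le P(G)$.

If $N=1$, then $G=Q\ne1$ has a non-trivial finite normal subgroup: $Q$ itself if $D=1$, and $D[p]\neq 1$ for a suitable prime $p$ otherwise. A non-trivial normal subgroup of $G$ of least order inside it is minimal normal, and we are done. From now on $N\ne1$.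

**Step (c): the subgroups $V_g(B)$, and why finitely many elements are harmless.** Put $A=Z(N)$. It is non-trivial since $N$ is nilpotent, it is normal in $G$, and $C_G(A)\ge N$. Let $B\le A$ be normal in $G$. We write $B$ additively as a module for $G/C_G(B)$, with $g\in G$ acting by $gb=gbg^{-1}$. Then $[b,g]=(1-g)b$, so $[B,g]=(1-g)B$ is a subgroup, being the image of an endomorphism. As in (b), $[B,g]\le\langle g\rangle^G\le C_G(g)^G$. Hence
$$V_g(B):=[B,g]^G\,C_B(g)^G\le C_G(g)^G. \tag{4}$$
Clearly $V_g(B')\le V_g(B)$ if $B'\le B$. Moreover, $V_g(B)$ depends only on the conjugacy class of $gC_G(B)$ in $G/C_G(B)$: elements with the same action on $B$ give the same subgroups, and for $x\in G$ we have $(1-xgx^{-1})B=x(1-g)B$ and $C_B(xgx^{-1})=xC_B(g)$, which have the same normal closures as $(1-g)B$ and $C_B(g)$.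

*Claim. If $1\ne B_0\le B$ is normal in $G$ and $g_1,\dots,g_k\in G$, there is $1\ne B'\le B_0$, normal in $G$, with $B'\le V_{g_i}(B)$ for all $i$.* Start with $B_1=B_0$ and treat the $g_i$ in turn. If $g_i$ centralizes the current subgroup $B_1$, then $B_1\le C_B(g_i)\le V_{g_i}(B)$ and we keep $B_1$. Otherwise we replace $B_1$ by $[B_1,g_i]^G\ne1$, which lies in $B_1$ and in $[B,g_i]^G\le V_{g_i}(B)$. Shrinking does not destroy the containments already obtained.

If $Q$ is finite, this claim with $B=B_0=A$ already finishes the proof, taking $g_1,\dots,g_k$ to represent the finitely many classes of $G/C_G(A)$.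

**Step (d): choice of $B$.** This step makes centralizers in the radicable part finite. For every $1\ne B\le A$ normal in $G$, the group $G/C_G(B)$ is a homomorphic image of $Q$. Choose $B$ such that the rank of the radicable part of $G/C_G(B)$ is least possible. Put $H=G/C_G(B)$ and let $\Delta$ be the radicable part of $H$. By (a), $\Delta$ has finitely many $H$-invariant radicable subgroups. If $1\ne B'\le B$ is normal in $G$, then $G/C_G(B')$ is a quotient of $H$, and by (a) its radicable part is isomorphic to $\Delta/C_\Delta(B')$. By minimality this has the same rank as $\Delta$, so by Fact 3 $C_\Delta(B')^\circ=1$, that is,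
$$C_\Delta(B')\ \text{ is finite for every } 1\ne B'\le B \text{ normal in } G. \tag{5}$$

Let $E_1,\dots,E_l$ ($l\ge0$) be the minimal non-trivial $H$-invariant radicable subgroups of $\Delta$. Since there are finitely many invariant radicable subgroups, every non-trivial one contains some $E_i$. The $p$-components of $E_i$ are again $H$-invariant and radicable, so $E_i$ is a $p_i$-group for some prime $p_i$.

**Step (e): a non-trivial $B_0$ inside all $[B,L_i]$.** *There are finite $H$-invariant subgroups $1\ne L_i\le E_i$ and a $G$-normal subgroup $1\ne B_0\le B$ with $B_0\le[B,L_i]$ for all $i$.* Here $[B,L]$ is the subgroup generated by all $(1-e)b$ with $e\in L$, $b\in B$; it is normal in $G$ if $L$ is $H$-invariant. Put $B_{(0)}=B$. Given $B_{(i-1)}\ne1$ normal in $G$, the infinite group $E_i=\bigcup_aE_i[p_i^a]$ does not centralize it, by (5). So for some $a$ the finite $H$-invariant subgroup $L_i=E_i[p_i^a]$ does not centralize it, and in particular $L_i\neq 1$. Put $B_{(i)}=[B_{(i-1)},L_i]\ne1$; it is normal in $G$ and contained in $B_{(i-1)}\cap[B,L_i]$. Then $B_0=B_{(l)}$ is as required.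

**Step (f): few elements of $\Delta$ capture no $L_i$.** *Let $\mathcal X$ be the set of all $d\in\Delta$ such that $\langle d\rangle^H$ contains no $L_i$. Then $\mathcal X$ is finite.* Suppose not. If $d\in\mathcal X$, all powers of $d$ are in $\mathcal X$. As $\Delta$ has finitely many elements of each order and involves finitely many primes, there is a prime $p$ such that the $p$-parts of the orders of elements of $\mathcal X$ are unbounded. Taking powers, $\mathcal X$ contains elements of order $p^n$ for every $n\ge1$. Make the elements of $\mathcal X$ of order $p^n$, $n\ge1$, into a forest in which the parent of $d$, for $n\ge2$, is $d^p$. Every level is finite and non-empty, so by König's lemma there is an infinite branch: elements $d_n\in\mathcal X$ of order $p^n$ with $d_{n+1}^p=d_n$ for all $n\ge1$.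

The subgroups $\langle d_n\rangle^H$ increase with $n$; let $\Sigma$ be their union. It is a non-trivial $H$-invariant $p$-subgroup of $\Delta$. It is generated by the conjugates of the $d_n$, and each of these is the $p$-th power of a conjugate of $d_{n+1}$; so $\Sigma=\Sigma^p$, and the $p$-group $\Sigma$ is radicable. Hence $\Sigma\ge E_i\ge L_i$ for some $i$. As $L_i$ is finite, $L_i\le\langle d_n\rangle^H$ for some $n$, contradicting $d_n\in\mathcal X$.

**Step (g): elements whose $f$-th power is outside $\mathcal X$.** *Let $f=|H/\Delta|$. If $h\in H$ and $h^f\notin\mathcal X$, then $B_0\le[B,h]^G$.* Put $d=h^f\in\Delta$. Then $L_i\le\langle d\rangle^H$ for some $i$. Since $1-h^f=(1-h)(1+h+\dots+h^{f-1})$, we have $[B,d]\le[B,h]$. On the $H$-module $B/[B,d]^G$ the element $d$ acts trivially, hence so do its conjugates, hence so does $\langle d\rangle^H\ge L_i$. Therefore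
$$B_0\le[B,L_i]\le[B,d]^G\le[B,h]^G .$$

**Step (h): the remaining elements form finitely many classes.** *The set $\{h\in H:h^f\in\mathcal X\}$ is a union of finitely many conjugacy classes of $H$.* The set is closed under conjugation, because $\mathcal X$ is. Since $\Delta$ has finitely many cosets in $H$, it suffices to show that its part in one coset $h\Delta$ lies in finitely many $\Delta$-classes. Write $d^h=h^{-1}dh$. For $d\in\Delta$,
$$(hd)^f=h^f\,\nu(d),\qquad \nu(d)=d^{h^{f-1}}\cdots d^{h}\,d ,$$
and $\nu$ is an endomorphism of the abelian group $\Delta$. The condition $(hd)^f\in\mathcal X$ says that $\nu(d)$ lies in the finite set $h^{-f}\mathcal X$, so the $d$ in question form finitely many cosets of $\ker\nu$.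

For $c\in\Delta$ we have $c^{-1}(hd)c=h\,(c^{-1})^h c\,d$. So the $\Delta$-class of $hd$ is $h\,[\Delta,h]\,d$, where $[\Delta,h]:=\{(c^{-1})^hc:c\in\Delta\}$ is a subgroup, being the image of an endomorphism. Telescoping gives
$$\nu\big((c^{-1})^hc\big)=\prod_{j<f}(c^{-1})^{h^{j+1}}c^{h^j}=(c^{-1})^{h^f}c=1,$$
because $h^f\in\Delta$ centralizes $\Delta$. Hence $[\Delta,h]\le\ker\nu$. It remains to see that $\ker\nu/[\Delta,h]$ is finite. If $\nu(d)=1$, then
$$d^f=d^f\nu(d)^{-1}=\prod_{j<f}d\,(d^{-1})^{h^j}\in[\Delta,h],$$
because $h$ acts trivially on $\Delta/[\Delta,h]$. So $\ker\nu/[\Delta,h]$ consists of elements of order dividing $f$ in $\Delta/[\Delta,h]$, which is a product of finitely many Prüfer groups by Fact 3. There are finitely many such elements.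

**Step (i): conclusion.** Choose $g_1,\dots,g_k\in G$ whose images in $H$ represent the classes in (h), and let $1\ne B'\le B_0$ be as in the Claim of (c). Let $g\in G$ have image $h\in H$. If $h^f\notin\mathcal X$, then by (g) and (4) $B'\le B_0\le[B,g]^G\le C_G(g)^G$. If $h^f\in\mathcal X$, then $h$ is conjugate in $H$ to the image of some $g_i$, and $B'\le V_{g_i}(B)=V_g(B)\le C_G(g)^G$. So $1\ne B'\le P(G)$. $\blacksquare$

## 7. Radicable subgroups as subspaces over $\mathbb Q_p$

For the converse we need to know what infinitely many invariant radicable subgroups look like. Linear algebra tells us.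

Let $V$ be a finite-dimensional $\mathbb Q_p$-space and $T\subset V$ a lattice, that is, a finitely generated $\mathbb Z_p$-submodule spanning $V$. For a subspace $U\le V$ put $E_U=(U+T)/T\le V/T$. For example, if $V=\mathbb Q_p^2$, $T=\mathbb Z_p^2$ and $U=\mathbb Q_p(1,z)$ with $z\in\mathbb Z_p$, then $E_U=\{(x,zx):x\in\mathbb Q_p/\mathbb Z_p\}$.

**Lemma 1.** *The map $U\mapsto E_U$ is a bijection from the subspaces of $V$ to the radicable subgroups of $V/T$. It and its inverse preserve inclusions, and $E_U\cong\mathbb Z(p^\infty)^{\dim U}$.*

*Proof.* The module $U\cap T$ is finitely generated and torsion-free, hence free over $\mathbb Z_p$, and it spans $U$, since $p^ku\in T$ for each $u\in U$ and large $k$. So a $\mathbb Z_p$-basis of $U\cap T$ is a $\mathbb Q_p$-basis of $U$, and $E_U\cong U/(U\cap T)\cong(\mathbb Q_p/\mathbb Z_p)^{\dim U}$. In particular $E_U$ is radicable.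

For a radicable subgroup $E\le V/T$ let
$$U(E)=\{u\in V:\ p^{-k}u+T\in E\ \text{for all}\ k\ge0\}.$$
This is closed under addition and under multiplication by $p^{-1}$. It is closed under $\mathbb Z_p$: a scalar in $\mathbb Z_p$ acts on an element of order $p^j$ of $V/T$ as an integer congruent to it modulo $p^j$. So $U(E)$ is a subspace. Both $U\mapsto E_U$ and $E\mapsto U(E)$ preserve inclusions; we show that they are inverse to each other.

*$E_{U(E)}=E$.* The inclusion $\le$ is clear (take $k=0$). Let $e_0\in E$. As $E$ is radicable there are $e_k\in E$ with $pe_{k+1}=e_k$ for all $k\ge0$. Let $v_k\in V$ represent $e_k$. Then $p^{k+1}v_{k+1}-p^kv_k\in p^kT$, so the sequence $p^kv_k$ converges to some $u\in V$, and $u-p^kv_k\in p^kT$. So $p^{-k}u+T=e_k\in E$ for all $k$, that is, $u\in U(E)$, and $e_0=u+T\in E_{U(E)}$.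

*$U(E_U)=U$.* The inclusion $\ge$ is clear. If $u\in U(E_U)$, then $p^{-k}u\in U+T$, so $u\in U+p^kT$ for all $k$. The image $\bar T$ of $T$ in $V/U$ is a finitely generated torsion-free $\mathbb Z_p$-module, so $\bigcap_kp^k\bar T=0$ and $u\in U$. $\square$

Now let $Q$ be Černikov with radicable part $D$, and $F=Q/D$, a finite group acting on $D$ by $x\cdot d=xdx^{-1}$. Let $D_p$ be the $p$-component of $D$, of rank $r$, and identify $D_p$ with $(\mathbb Q_p/\mathbb Z_p)^r$. Since $\operatorname{End}(\mathbb Q_p/\mathbb Z_p)=\mathbb Z_p$, the endomorphism ring of $D_p$ is the matrix ring $M_r(\mathbb Z_p)$, and $F$ acts through a homomorphism $F\to GL_r(\mathbb Z_p)$. So $F$ acts on $V_p=\mathbb Q_p^r$ and preserves $T_p=\mathbb Z_p^r$, and $V_p/T_p=D_p$ as $F$-groups. For $x\in F$ we have $xE_U=E_{xU}$. Hence $E_U$ is $Q$-invariant if and only if $U$ is a $\mathbb Q_pF$-submodule of $V_p$.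

**Lemma 2.** *If $D$ has infinitely many $Q$-invariant radicable subgroups, then for some prime $p$ the module $V_p$ has a submodule $U=W\oplus\alpha(W)$ with $W$ irreducible and $\alpha:W\to\alpha(W)$ an isomorphism of $\mathbb Q_pF$-modules.*

*Proof.* An invariant radicable subgroup of $D$ is the direct product of its $p$-components, which are invariant and radicable, and only finitely many $D_p$ are non-trivial. So some $D_p$ has infinitely many invariant radicable subgroups, and $V=V_p$ has infinitely many submodules. By Maschke's theorem $V=W_1\oplus\dots\oplus W_k$ with irreducible $W_i$. If the $W_i$ were pairwise non-isomorphic, an irreducible submodule of $V$ would have non-zero projection to exactly one $W_i$ and would therefore equal that $W_i$. Every submodule, being a sum of irreducible ones, would be a sum of some of the $W_i$, and there would be only $2^k$ submodules. So two of the $W_i$ are isomorphic. $\square$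

In the dihedral example of Section 1, $V_p=\mathbb Q_p^2$ is irreducible: by Lemma 1 this restates what we checked there by hand. If instead $F$ has order $2$ and acts on $\mathbb Z(p^\infty)^2$ by inversion, $V_p$ is the sum of two copies of a one-dimensional module.

## 8. Theorem C: permutation modules on $Q/K$

Let $p,U,W,\alpha$ be as in Lemma 2, $T=T_p$, $\Lambda=U\cap T$ and $Y=E_U\cong U/\Lambda$, a $Q$-invariant radicable subgroup of $D$. For $0\ne\eta=(\eta_1,\eta_2)\in\mathbb Q_p^2$ put
$$W_\eta=\{\eta_1w+\eta_2\alpha(w):w\in W\},$$
an $F$-submodule of $U$. The invariant radicable subgroups $E_{W_\eta}$ should play the part of the Prüfer subgroups in Theorem A.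

The first attempt is to use $\mathbb Z[Q]$ and the kernels of its maps to $(\mathbb Z/p^m)[Q/E_{W_\eta}]$. Step 2 of Theorem A would then need every character of $Y$ to kill some $E_{W_\eta}$. This fails if $\dim W\ge2$. A homomorphism $Y\to\mathbb Q_p/\mathbb Z_p$ is induced by a linear functional $\ell$ on $U$ with $\ell(\Lambda)\le\mathbb Z_p$, and it kills $E_{W_\eta}$ if and only if the subspace $\ell(W_\eta)$ of $\mathbb Q_p$ lies in $\mathbb Z_p$, that is, is $0$. Write $\ell(w+\alpha(w'))=\ell_1(w)+\ell_2(w')$ with $\ell_1,\ell_2\in W^*$. Then $\ell(W_\eta)=0$ means $\eta_1\ell_1+\eta_2\ell_2=0$. If $\ell_1,\ell_2$ are linearly independent, no $\eta\ne0$ satisfies this (and a $p$-power multiple of $\ell$ is integral on $\Lambda$). What we can do is admit only characters for which $\ell_1$ and $\ell_2$ are multiples of one fixed functional $\lambda$. These are the characters that are trivial on a certain subgroup $K$, which need not be normal in $Q$; so $\mathbb Z[Q]$ is replaced by the permutation module $\mathbb Z[Q/K]$.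

**Step 1: the subgroup $K$.** This step produces a quotient $Y/K\cong\mathbb Z(p^\infty)^2$ all of whose Prüfer subgroups come from $Q$-invariant subgroups. Fix $0\ne\lambda\in W^*$, a linear functional with no invariance required, and define
$$\varphi:U\to\mathbb Q_p^2,\qquad\varphi(w+\alpha(w'))=(\lambda(w),\lambda(w')).$$
It is surjective, and $\varphi(\eta_1w+\eta_2\alpha(w))=\lambda(w)\eta$, so $\varphi(W_\eta)=\mathbb Q_p\eta$. The image $\Gamma=\varphi(\Lambda)$ is finitely generated over $\mathbb Z_p$ and spans $\mathbb Q_p^2$, so it is a lattice. We get an epimorphism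
$$Y\cong U/\Lambda\to\mathbb Q_p^2/\Gamma\cong\mathbb Z(p^\infty)^2$$
with kernel corresponding to $\varphi^{-1}(\Gamma)/\Lambda=(\ker\varphi+\Lambda)/\Lambda$, that is, with kernel $K=E_{\ker\varphi}$. By Lemma 1 for the lattice $\Gamma$, the Prüfer subgroups of $\mathbb Q_p^2/\Gamma$ are the groups $(\mathbb Q_p\eta+\Gamma)/\Gamma$, and these are the images of the $E_{W_\eta}$.

**Step 2: the core of $K$ is finite, and may be factored out.** This step will make the module faithful. Let $K_Q=\bigcap_{x\in Q}xKx^{-1}$. Suppose that $K_Q$ is infinite. Its radicable part is non-trivial, $Q$-invariant and contained in $K=E_{\ker\varphi}$, so by Lemma 1 it is $E_{U'}$ for a non-zero submodule $U'\le\ker\varphi$. Let $X\le U'$ be an irreducible submodule. Its projection to $W$ or to $\alpha(W)$ is non-zero, hence onto. As $\lambda\ne0$, some element of $X$ then has non-zero image under $\varphi$, a contradiction. So $C:=K_Q$ is a finite normal subgroup of $Q$ contained in $D$.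

If $Q$ is abelian, $F$ acts trivially, so $\dim W=1$, $\lambda$ is injective, $\ker\varphi=0$, and $K=C=1$.

Now replace $Q,D,Y,K$ and the $E_{W_\eta}$ by their images modulo $C$. Here $D/C$ is the radicable part of $Q/C$, and the quotient $Y/K$ is unchanged. Thus:

1. $K\le Y\le D$, $Y$ is $Q$-invariant and radicable, $Y/K\cong\mathbb Z(p^\infty)^2$, and $K_Q=1$;
2. every Prüfer subgroup of $Y/K$ is $EK/K$ for some $Q$-invariant radicable $E\le Y$.

Let $\mathcal E$ be the set of $Q$-invariant radicable $E\le Y$ such that $EK/K$ is a Prüfer group.

*Example.* Let $p=2$, let $F$ be the dihedral group of order $8$ of Section 1, acting diagonally on $D=Y=\mathbb Z(2^\infty)^2\oplus\mathbb Z(2^\infty)^2$, and $Q=D\rtimes F$. For $\lambda(x,y)=x$ we get $K=\{((0,y),(0,y'))\}$. Its image under $s$ is $\{((y,0),(y',0))\}$, so $K_Q$ is trivial. For $\lambda(x,y)=x+y$ we get $K=\{((x,-x),(x',-x'))\}$, which $s$ preserves and $e$ maps to $\{((x,x),(x',x'))\}$. The intersection $\{((x,x),(x',x')):2x=2x'=0\}$ is invariant under $s$ and $e$, so this is $K_Q$ and it has order $4$. The finite group $C$ can thus be non-trivial,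 depending on $\lambda$.

**Step 3: the group $G$.** Let $A=\mathbb Z[Q/K]$ be the permutation module on the left cosets of $K$, and $G=A\rtimes Q$. An element of $Q$ acting trivially on $Q/K$ lies in $K_Q=1$, so $A$ is faithful and $C_G(A)=A$, by (1).

Let $T$, from now on, be a finite transversal of $D$ in $Q$ with $1\in T$, so $Q=\bigsqcup_{t\in T}tD$, and let $M=\mathbb Z[D/K]$. Then
$$A=\bigoplus_{t\in T}tM,\qquad d\cdot tm=t\,(t^{-1}dt)m\quad(d\in D,\ m\in M). \tag{6}$$
For $E\in\mathcal E$ and $m\ge1$ put
$$J_{E,m}=\ker\big(\mathbb Z[Q/K]\to(\mathbb Z/p^m)[Q/EK]\big),\qquad I_{E,m}=\ker\big(\mathbb Z[D/K]\to(\mathbb Z/p^m)[D/EK]\big).$$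
The first map is $Q$-equivariant, so $J_{E,m}$ is a $Q$-submodule of $A$. It maps $tM$ to the span of the cosets of $EK$ in $tD$, for each $t$ separately, so $J_{E,m}=\bigoplus_ttI_{E,m}$.

**Step 4: $\bigcap_{E\in\mathcal E,\,m\ge1}J_{E,m}=0$.** This corresponds to Step 2 of Theorem A. Let $0\ne x=\sum_ttx_t\in A$ with $x_t\in M$. The $J_{E,m}$ are $Q$-submodules, so we may multiply $x$ by $t^{-1}$ for some $t$ with $x_t\ne0$. The part of $t^{-1}x$ supported on $D/K$ is $x_t$. So we may assume $x_1\ne0$. By Fact 5 there is $\chi:D/K\to\mathbb C^*$ with $\chi(x_1)\ne0$. By Fact 4 the kernel of $\chi$ on $Y/K\cong\mathbb Z(p^\infty)^2$ contains a Prüfer group, and by (2) of Step 2 this is $EK/K$ with $E\in\mathcal E$. As $\chi$ factors through $D/EK$, the image of $x_1$ in $\mathbb Z[D/EK]$ is non-zero. If $p^m$ does not divide all its coefficients, then $x_1\notin I_{E,m}$ and $x\notin J_{E,m}$.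

**Step 5: an element $q\in E$ that is large in every coordinate.** Fix $E\in\mathcal E$ and $m\ge1$. By (6), $q\in E$ acts on $tM$ as $q_t:=(t^{-1}qt)K\in D/K$. In Theorem A it was essential that $q$ had order divisible by the modulus $p^m$; now this is needed for all $q_t$ at once. *There is $q\in E$ such that for every $t\in T$ the order $p^{n_t}$ of $q_t$ satisfies $n_t\ge m$.*

For $t\in T$ let $\varphi_t:E\to EK/K$, $\varphi_t(e)=(t^{-1}et)K$. As $t^{-1}Et=E$, this is a surjective homomorphism onto a Prüfer group. The set $E_t=\{e\in E:\varphi_t(e)^{p^{m-1}}=1\}$ is a subgroup of infinite index in $E$, and we want an element of $E$ outside all $E_t$. A group is not a union of finitely many subgroups of infinite index (B. H. Neumann, 1954), so it exists. Here one can also count directly. Choose $s\ge m$ with $p^{s-m+1}>|T|$, and then $n$ so large that for every $t$ the image $\varphi_t(E[p^n])$ contains an element of order $p^s$; this is possible because $E=\bigcup_nE[p^n]$. The index of $E_t\cap E[p^n]$ in the finite group $E[p^n]$ is the order of $\varphi_t(E[p^n])^{p^{m-1}}$, which is at least $p^{s-m+1}>|T|$.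 So these $|T|$ subgroups together have fewer than $|E[p^n]|$ elements.

**Step 6: there is $g\in G$ with $C_G(g)^G\cap A\le J_{E,m}$.** Let $q$ be as in Step 5, let $c_t$ ($t\in T$) be distinct positive integers, and put
$$a=p^m\sum_{t\in T}c_t\,tK,\qquad g=(a,q).$$
The distinct coefficients are there to stop an element centralizing $g$ from permuting the cosets $tK$. Let $(b,r)\in C_G(g)$, so $rq=qr$ and $(1-r)a=(1-q)b$.

*The element $r$.* By Fact 6, $A/(1-q)A$ is the free abelian group on the $\langle q\rangle$-orbits of $Q/K$. As $r$ commutes with $q$, it permutes these orbits, and the image of $a$ is fixed by $r$. The points $tK$ lie in distinct $D$-orbits (the $D$-orbit of $tK$ consists of the cosets of $K$ in $Dt=tD$), hence in distinct $\langle q\rangle$-orbits. So the image of $a$ has the distinct non-zero coefficients $p^mc_t$ at the orbits of the $tK$, and zero elsewhere. Hence $r$ fixes each of these orbits: for every $t\in T$ there is $i=i(t)\ge0$ with $rtK=q^{i}tK$, that is,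
$$t^{-1}rt\in (t^{-1}q^{i}t)K\subseteq EK .$$
For $t=1$ this gives $r\in EK\le D$. Each $x\in Q$ has the form $td$ with $t\in T$ and $d\in D$, and the abelian group $D$ normalizes $EK$, so $x(EK)x^{-1}=t(EK)t^{-1}$. Therefore
$$r\in\bigcap_{t\in T}t(EK)t^{-1}=(EK)_Q=:R,$$
a normal subgroup of $Q$. Moreover $(t^{-1}rt)K=q_t^{\,i(t)}$.

*The element $b$.* Write $b=\sum_ttb_t$ with $b_t\in M$. By (6), with $i=i(t)$, the $t$-component of $(1-q)b=(1-r)a$ is
$$(1-q_t)b_t=p^mc_t\,(1-q_t^{\,i}).$$
So $1-q_t$ annihilates $b_t-p^mc_t(1+q_t+\dots+q_t^{\,i-1})$ in $\mathbb Z[D/K]$, and by Fact 6 this element lies in $N_tM$, where $N_t=\sum_{j<p^{n_t}}q_t^{\,j}$. As $q_t\in EK/K$, the image of $N_t$ in $\mathbb Z[D/EK]$ is $p^{n_t}$, and $n_t\ge m$; so $N_tM\le I_{E,m}$. Hence $b_t\in p^mM+I_{E,m}=I_{E,m}$ for every $t$, and $b\in J:=J_{E,m}$.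

*The normal closure.* We have shown $C_G(g)\subseteq JR=\{(b,r):b\in J,\ r\in R\}$. For $r\in R$ and $x\in Q$ we have $rxEK=x(x^{-1}rx)EK=xEK$, because $x^{-1}rx\in R\le EK$. So $R$ acts trivially on $Q/EK$, hence on $A/J\cong(\mathbb Z/p^m)[Q/EK]$, that is, $(1-r)A\le J$ for $r\in R$. It follows that $JR$ is a normal subgroup of $G$: $J$ is a $Q$-submodule, $R$ is normal in $Q$, and $(c,1)(0,r)(-c,1)=((1-r)c,r)\in JR$ for $c\in A$. Hence $C_G(g)^G\le JR$ and $C_G(g)^G\cap A\le J=J_{E,m}$.

**Step 7: conclusion.** By Steps 4 and 6, $P(G)\cap A=1$. As in Theorem A, $[P(G),A]\le P(G)\cap A=1$, so $P(G)\le C_G(A)=A$ and $P(G)=1$. The group $A$ is free abelian, and $G/A$ is the quotient of the original $Q$ by the finite normal subgroup $C\le D$, with $C=1$ if $Q$ is abelian. $\blacksquare$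

## 9. Theorem D: the Černikov quotients that force $P(G)\ne1$

*Proof of Theorem D.* **(2)$\Rightarrow$(1).** Let $G\neq1$ have a nilpotent normal subgroup $N$ with $G/N$ a homomorphic image of $Q$. By Step (a) of Section 6, $G/N$ is Černikov and its radicable part has only finitely many invariant radicable subgroups. So $P(G)\ne1$ by Theorem B.

**(1)$\Rightarrow$(2).** If (2) fails, Theorem C gives $G=A\rtimes(Q/C)$ with $A\neq 0$ free abelian, hence nilpotent, with $G/A\cong Q/C$ a homomorphic image of $Q$, and with $P(G)=1$. So (1) fails.

**The abelian case.** Let $Q$ be abelian. Then every radicable subgroup of $D$ is $Q$-invariant, so by Section 7 condition (2) says that each $V_p$ has only finitely many subspaces. Since $\mathbb Q_p$ is infinite, this means $\dim V_p\le1$ for all $p$, that is, $D$ has rank at most $1$ for each prime, which is to say that $D$ is locally cyclic. If this holds, Theorem B applies to all non-trivial $G$ with $G/N\cong Q$. If it fails, Theorem C with $C=1$ gives $G$ with $G/A\cong Q$ and $P(G)=1$. So "a homomorphic image of $Q$" may be replaced by "isomorphic to $Q$" in (1).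 $\blacksquare$

Condition (2) holds if $Q$ is finite, which is the nilpotent-by-finite case, and if $Q$ is Prüfer-by-finite, because then the only radicable subgroups of $D$ are $1$ and $D$. So the rank $2$ in Theorem A is minimal. The condition can also hold in higher rank. For $Q=\mathbb Z(p^\infty)^2\rtimes F$ with $F$ the dihedral group of order $8$ of Section 1, the only invariant radicable subgroups are the trivial one and $D$, so every non-trivial group that is nilpotent-by-(an image of this $Q$) has non-trivial pseudocenter. If instead $F$ has order $2$ and acts on $\mathbb Z(p^\infty)^2$ by inversion, every radicable subgroup of $D$ is invariant, there are infinitely many, and the construction of Section 8 applies. In that case $\dim W=1$, so $K=C=1$, and $G=\mathbb Z[Q]\rtimes Q=\mathbb Z\wr Q$ has trivial pseudocenter.
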